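\title{The clique number of the commuting graph of the full transformation semigroup}

\begin{abstract}
Let $T(X)$ be the semigroup of all maps of an $n$-element set $X$ into itself. We prove that the clique number of the commuting graph of $T(X)$ is $2^{n-1}-1$ for $2\le n\le 6$ and $\max\{t^{\,n-t}:1\le t\le n\}$ for $n\ge 7$. We determine all maximum cliques, and we deduce the clique number of the commuting graph of the semigroup of partial transformations on $X$. The proof is an induction on $n$, organized by the idempotents of a commutative monoid of maps.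
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a finite set with $n\ge 2$ elements. The \emph{full transformation semigroup} $T(X)$ consists of all $n^n$ maps $X\to X$, multiplied by composition: $(fg)(x)=f(g(x))$. An element of a semigroup $S$ is \emph{central} if it commutes with every element of $S$, and the central elements form the \emph{center} of $S$. If $S$ is finite and non-commutative, its \emph{commuting graph} $\mathcal G(S)$ is the simple graph whose vertices are the non-central elements of $S$, two distinct vertices $x,y$ being adjacent if $xy=yx$. A \emph{clique} of a graph is a set of pairwise adjacent vertices, the \emph{clique number} $\omega$ is the largest size of a clique, and a clique of size $\omega$ is a \emph{maximum clique}. We solve the following problem, posed in \cite{ABK}: determine the clique number of $\mathcal G(T(X))$ as a function of $n$.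

\subsection*{Cliques and commutative submonoids}

The clique number measures how large a commutative part of $T(X)$ can be. Call a subset of a semigroup a \emph{commuting set} if its elements commute pairwise, and for $n\ge1$ let $M(n)$ be the largest size of a commuting subset of $T(X)$, $|X|=n$; thus $M(1)=1$. For $x\in X$ let $c_x$ be the constant map with value $x$. For every $f\in T(X)$ we have $fc_x=c_{f(x)}$ and $c_xf=c_x$, so
\begin{equation}\label{eq:const}
f \text{ commutes with } c_x \iff f(x)=x .
\end{equation}
Hence the center of $T(X)$ is $\{\mathrm{id}\}$, and $T(X)$ is non-commutative for $n\ge 2$. Adding $\mathrm{id}$ to a clique gives a commuting set, and deleting $\mathrm{id}$ from a commuting set gives a clique. Therefore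
\begin{equation}\label{eq:reduction}
\omega(\mathcal G(T(X)))=M(n)-1,
\end{equation}
and the maximum cliques are the sets $S\setminus\{\mathrm{id}\}$ with $S$ a commuting set of size $M(n)$. Products of pairwise commuting maps commute with one another, so the submonoid generated by a commuting set is again a commuting set. A commuting set of size $M(n)$ is thus a commutative submonoid of $T(X)$, and the problem is to find the largest of these.

For $n=2$ the vertices of the graph are the transposition and the two constant maps. By \eqref{eq:const} no two of them commute, so $\omega=1$ and $M(2)=2$.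

\subsection*{Two large commutative submonoids}

Abelian groups of permutations are the first examples that come to mind, but for $n\ge3$ they have fewer than $2^{n-1}$ elements (Lemma~\ref{lem:group}), and non-bijective maps do better. For $z\in X$ let
\[
E_z=\{f\in T(X): f(x)\in\{x,z\}\text{ for all }x\in X\},\qquad |E_z|=2^{n-1}.
\]
Its elements are the maps $f_J$, for $z\in J\subseteq X$, that fix the points of $J$ and send all other points to $z$. Since $f_Jf_K=f_{J\cap K}$, the set $E_z$ is a commutative monoid in which every element is idempotent. At the other extreme, maps commute if all their products are the same. For $z\in A\subseteq X$ let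
\[
N_{A,z}=\{f\in T(X): f(A)=\{z\},\ f(X\setminus A)\subseteq A\},\qquad |N_{A,z}|=|A|^{\,n-|A|}.
\]
Each member maps $X$ into $A$ and $A$ to $z$, so every product of two members is $c_z$. For $n\ge2$ the identity is not in $N_{A,z}$: if $A=X$ the only member is $c_z$, and otherwise every member moves the points outside $A$. So $N_{A,z}\cup\{\mathrm{id}\}$ is a commutative monoid. With
\[
\xi(n)=\max_{1\le t\le n}t^{\,n-t}\qquad(n\ge1)
\]
we obtain
\begin{equation}\label{eq:lower}
M(n)\ge\max\{2^{n-1},\,1+\xi(n)\}\qquad(n\ge 2).
\end{equation}

\begin{table}[ht]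
\centering
\begin{tabular}{c|l|c|c}
$n$ & $t^{\,n-t}$ for $t=1,\dots,n$ & $1+\xi(n)$ & $2^{n-1}$\\ \hline
$2$ & $1,\,1$ & $2$ & $2$\\
$3$ & $1,\,2,\,1$ & $3$ & $4$\\
$4$ & $1,\,4,\,3,\,1$ & $5$ & $8$\\
$5$ & $1,\,8,\,9,\,4,\,1$ & $10$ & $16$\\
$6$ & $1,\,16,\,27,\,16,\,5,\,1$ & $28$ & $32$\\
$7$ & $1,\,32,\,81,\,64,\,25,\,6,\,1$ & $82$ & $64$
\end{tabular}
\caption{The sizes $1+\xi(n)$ of the largest monoid $N_{A,z}\cup\{\mathrm{id}\}$ and $2^{n-1}$ of the monoid $E_z$ on $n$ points.}\label{tab:values}
\end{table}

Table~\ref{tab:values} compares the two families. For small $n$ the monoid $E_z$ is the larger one, which suggests the value $2^{n-1}$ for $M(n)$. This cannot last: $\xi(n)\ge t^{\,n-t}$ for each fixed $t\le n$, so $\xi$ outgrows every exponential function, and it overtakes $2^{n-1}$ at $n=7$. The natural guess is then equality in \eqref{eq:lower}. It is not evident, because a commutative monoid may combine permutations, idempotents and maps with a constant power, and such a mixture might beat both pure families. Our results say that it never does.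

\subsection*{Results}

Define
\[
\Phi(n)=\begin{cases}2^{n-1},&1\le n\le 6,\\ 1+\xi(n),& n\ge 7.\end{cases}
\]

\begin{theorem}\label{thm:main}
For $|X|=n\ge2$ the clique number of $\mathcal G(T(X))$ is $\Phi(n)-1$, that is,
\[
\omega(\mathcal G(T(X)))=\begin{cases}2^{n-1}-1,& 2\le n\le 6,\\[2pt] \max\{t^{\,n-t}:1\le t\le n\},& n\ge 7.\end{cases}
\]
Equivalently, the largest set of pairwise commuting maps in $T(X)$, and the largest commutative subsemigroup of $T(X)$, has $\max\{2^{n-1},\,1+\xi(n)\}$ elements.
\end{theorem}

\begin{theorem}\label{thm:class}
Let $|X|=n\ge 2$.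
\begin{enumerate}
\item[(i)] If $n=2$, the maximum cliques of $\mathcal G(T(X))$ are the three singletons.
\item[(ii)] If $3\le n\le 6$, the maximum cliques are exactly the $n$ sets $E_z\setminus\{\mathrm{id}\}$, $z\in X$.
\item[(iii)] If $n\ge7$, the integer $t=t(n)\in\{1,\dots,n\}$ that maximizes $t^{\,n-t}$ is unique, and the maximum cliques are exactly the sets $N_{A,z}$ with $z\in A\subseteq X$ and $|A|=t$. There are $t\binom nt$ of them.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:pt}
Let $|X|=n\ge2$ and let $PT(X)$ be the semigroup of partial transformations on $X$. Then $\omega(\mathcal G(PT(X)))=\Phi(n+1)-2$.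
\end{corollary}

In view of \eqref{eq:lower}, the content of Theorem~\ref{thm:main} is the upper bound $M(n)\le\Phi(n)$. We prove it by induction on $n$. An idempotent of $S$ that is neither the identity nor a constant cuts $X$ into smaller pieces on which the induction works; if $S$ has no such idempotent, its structure is simple enough for a direct count. Section~\ref{sec:five} shows the cutting argument on five points. Sections~\ref{sec:phi} and~\ref{sec:gen} prepare the arithmetic and the algebra, Section~\ref{sec:upper} proves Theorem~\ref{thm:main}, Section~\ref{sec:class} traces the cases of equality, and Section~\ref{sec:pt} treats partial transformations.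

\section{The method on five points}\label{sec:five}

Assume that $M(3)\le4$ and $M(4)\le 8$ are known. Let $X=\{1,\dots,5\}$ and let $S$ be a commutative submonoid of $T(X)$ containing the idempotent $e$ with $e(1)=e(3)=1$ and $e(2)=e(4)=e(5)=2$. We show that $|S|\le16=\Phi(5)$.

Every $f\in S$ maps the image $Y=\{1,2\}$ of $e$ into itself, since $f(e(x))=e(f(x))$. The restrictions $f|_Y$ commute pairwise, so there are at most $M(2)=2$ of them. It suffices to show that for each map $\varphi\colon Y\to Y$ the set $S_\varphi=\{f\in S:f|_Y=\varphi\}$ has at most $8$ elements. For $f\in S_\varphi$ we have $e(f(x))=f(e(x))=\varphi(e(x))$, so $f$ maps the fiber of $e$ over $y$ into the fiber over $\varphi(y)$. The fibers are $B_1=\{1,3\}$ and $B_2=\{2,4,5\}$, and $f$ is determined by $f(3),f(4),f(5)$.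

\emph{$\varphi$ is the identity.} Both fibers are invariant, and the restrictions to each fiber commute. So $|S_\varphi|\le M(2)M(3)\le 8$.

\emph{$\varphi$ is constant with value $1$.} Here $f(3),f(4),f(5)\in B_1$, so $|S_\varphi|\le 2^3=8$.

\emph{$\varphi$ is constant with value $2$.} The fiber $B_2$ is invariant and $f(3)\in B_2$. Counting $f|_{B_2}$ and $f(3)$ separately allows $4\cdot3=12$ maps, which is too many. But $W=B_2\cup\{3\}$ is invariant as well, and the restrictions to $W$ commute, so $|S_\varphi|\le M(4)\le 8$.

\emph{$\varphi$ is the transposition.} Now $f(3)\in\{2,4,5\}$ and $f(4),f(5)\in\{1,3\}$, which again allows $12$ maps, and no fiber is invariant. Suppose that $h(3)=4$ for some $h\in S_\varphi$. Then $f(4)=f(h(3))=h(f(3))$ for all $f\in S$, so $f(4)$ is determined by $f(3)$, and $|S_\varphi|\le 3\cdot 2=6$. The same holds with $5$ in place of $4$. If neither $4$ nor $5$ is a value at $3$, then $f(3)=2$ for all $f\in S_\varphi$, and $|S_\varphi|\le 2\cdot2=4$.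

Two mechanisms are at work. At a fixed point of $\varphi$, the fiber together with the points sent into it is a smaller invariant set, and induction applies. Elsewhere there is a trade-off: a point that serves as a value is no longer a free argument. With $t$ available values and $u$ free arguments there are at most $t^u$ maps, and $t^u\le\xi(t+u)$. The general proof needs a precise notion of free argument (Section~\ref{sec:gen}) and an inequality that combines the bounds for the separate pieces (Lemma~\ref{lem:product}).

\section{The function $\Phi$}\label{sec:phi}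

\begin{lemma}\label{lem:num}
\begin{enumerate}
\item[(a)] We have $1+\xi(n)<2^{n-1}$ for $3\le n\le6$ and $2^{n-1}<\xi(n)$ for $n\ge 7$. For $n\ge2$, $\Phi(n)=\max\{2^{n-1},1+\xi(n)\}$.
\item[(b)] $\Phi(n)\ge 2^{n-1}$ for all $n\ge 1$, and $t^u\le\Phi(t+u)$ for all integers $t\ge1$, $u\ge0$.
\item[(c)] If $n\ge7$, exactly one $t\in\{1,\dots,n\}$ satisfies $t^{\,n-t}=\xi(n)$, and for this $t$ we have $t\ge3$ and $n-t\ge2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $2\le n\le6$ see Table~\ref{tab:values}. For $n\ge7$ we have $\xi(n)\ge3^{n-3}>2^{n-1}$: at $n=7$ this reads $81>64$, and each further step multiplies $3^{n-3}$ by $3$ and $2^{n-1}$ by $2$.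

(b) By (a) and $\Phi(1)=\xi(1)=1$ we have $\Phi(n)\ge2^{n-1}$ and $\Phi(n)\ge\xi(n)$ for all $n\ge1$, and $t^u\le\xi(t+u)$ by the definition of $\xi$.

(c) For $t\in\{1,n\}$, $t=2$ and $t=n-1$ the value of $t^{\,n-t}$ is $1$, $2^{n-2}$ and $n-1$, each less than $2^{n-1}<\xi(n)$. So every maximizer satisfies $3\le t\le n-2$. The function $(n-x)\ln x$ has second derivative $-1/x-n/x^2<0$, so it is strictly concave on $[1,n]$. If two maximizers differed by at least $2$, an integer between them would give a strictly larger value. Two distinct maximizers are therefore of the form $t$, $t+1$, with $t^{\,n-t}=(t+1)^{n-t-1}$ and both exponents positive. One side is even and the other is odd, a contradiction.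
\end{proof}

The next inequality is suggested by a construction. Let $X_1,X_2$ be sets of sizes $a,b$ with $X_1\cap X_2=\{z\}$, and let $S_i\subseteq T(X_i)$ be commutative monoids of maps that fix $z$. Each pair $(f_1,f_2)\in S_1\times S_2$ defines a map on $X_1\cup X_2$, and these $|S_1||S_2|$ maps on $a+b-1$ points commute. The monoid $E_z$ arises in this way from $n-1$ copies of $\{\mathrm{id},c_z\}$ on two points. Since all maps in $E_z$ and in $N_{A,z}\cup\{\mathrm{id}\}$ fix $z$, Theorem~\ref{thm:main} can only hold if $\Phi(a)\Phi(b)\le\Phi(a+b-1)$. Conversely, this inequality is what drives the induction.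

\begin{lemma}\label{lem:product}
For $a,b\ge1$ we have $\Phi(a)\Phi(b)\le\Phi(a+b-1)$, with strict inequality if $a,b\ge2$ and $a+b-1\ge7$. Consequently, for $k\ge1$ and $a_1,\dots,a_k\ge1$,
\[
\Phi(a_1)\cdots\Phi(a_k)\le\Phi\Bigl(1+\sum_{i=1}^k(a_i-1)\Bigr).
\]
\end{lemma}

\begin{proof}
By symmetry let $a\le b$. If $b\le6$, then $\Phi(a)\Phi(b)=2^{a+b-2}\le\Phi(a+b-1)$, strictly if $a+b-1\ge7$, by Lemma~\ref{lem:num}(a),(b).

Let $a\le 6$ and $b\ge7$. For any $j\ge7$ write $\xi(j)=t^{\,j-t}$ with $t\ge3$. Then $\xi(j+1)\ge t^{\,j+1-t}\ge3\xi(j)>2\xi(j)+1$, so $\Phi(j+1)=1+\xi(j+1)>2+2\xi(j)=2\Phi(j)$. Applying this for $j=b,\dots,a+b-2$ gives $\Phi(a)\Phi(b)=2^{a-1}\Phi(b)\le\Phi(a+b-1)$, strictly if $a\ge2$.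

Let $a,b\ge7$. Write $\xi(a)=s^\alpha$ and $\xi(b)=t^\beta$ with $s,t\ge3$, $\alpha=a-s\ge1$, $\beta=b-t\ge1$. By the binomial theorem $1+s^\alpha\le(1+s)^\alpha$ and $1+t^\beta\le(1+t)^\beta$, and both $1+s$ and $1+t$ are at most $s+t-1$. Since $(s+t-1)+(\alpha+\beta)=a+b-1$,
\[
\Phi(a)\Phi(b)=(1+s^\alpha)(1+t^\beta)\le(s+t-1)^{\alpha+\beta}\le\xi(a+b-1)<\Phi(a+b-1).
\]
The last statement follows by induction on $k$.
\end{proof}

\section{Idempotents and generators}\label{sec:gen}

A map $e$ is \emph{idempotent} if $e^2=e$; equivalently, $e$ fixes every point of its image. The \emph{rank} of a map is the size of its image. The only idempotent of rank $n$ in $T(X)$ is $\mathrm{id}$, and the maps of rank $1$ are the constants. Every $f\in T(X)$ has an idempotent power: the powers of $f$ repeat, say $f^{i}=f^{i+d}$ with $i,d\ge1$, and then $f^{2j}=f^j$ for every multiple $j\ge i$ of $d$. This idempotent power is $\mathrm{id}$ if and only if $f$ is a permutation, and then $f^{-1}=f^{j-1}$. So the permutations in a submonoid of $T(X)$ form a group.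

Let $S$ be a commutative submonoid of $T(X)$. For $y\in X$ put $Sy=\{s(y):s\in S\}$, and write $x\le y$ if $x\in Sy$. As $S$ is a monoid, $\le$ is reflexive and transitive. Write $x\approx y$ if $x\le y$ and $y\le x$; this is an equivalence relation. An $\approx$-class $C$ is \emph{maximal} if $x\in C$ and $x\le y$ imply $y\in C$. Choose a set $G$ containing exactly one point of each maximal class and no other points; its elements are the \emph{generators}. They are the free arguments of Section~\ref{sec:five}.

\begin{lemma}\label{lem:gen}
Let $S$ be a commutative submonoid of $T(X)$ with set of generators $G$.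
\begin{enumerate}
\item[(a)] Two elements of $S$ that agree on $G$ are equal.
\item[(b)] If $f\in S$, $g\in G$ and $f(g)$ lies in a maximal class, then $f(g)\approx g$. In particular, if $f(g)\in G$, then $f(g)=g$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $x\in X$. Among the points $y$ with $x\le y$ choose one with $|Sy|$ largest. If $y\le w$, then $x\le w$ and $Sy\subseteq Sw$, so $Sy=Sw\ni w$ and $w\approx y$. Thus the class of $y$ is maximal, and $x=s(g)$ for the generator $g\approx y$ and some $s\in S$. By commutativity $f(x)=f(s(g))=s(f(g))$ for all $f\in S$, so $f(x)$ depends only on $f(g)$.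

(b) We have $f(g)\le g$, so maximality of the class of $f(g)$ puts $g$ in that class. If $f(g)\in G$, then $f(g)$ and $g$ are generators in the same class.
\end{proof}

Part (a) says that only the values at generators need to be counted. Part (b) says that a generator is never the value at another generator; this is the trade-off between arguments and values.

\section{The upper bound}\label{sec:upper}

Throughout this section $|X|=n\ge2$ and $S$ is a commutative submonoid of $T(X)$. Exactly one of the following holds.
\begin{enumerate}
\item[(A)] The only idempotent of $S$ is $\mathrm{id}$.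
\item[(B)] $S$ has an idempotent other than $\mathrm{id}$, and all such idempotents are constant.
\item[(C)] $S$ has an idempotent of rank $m$ with $2\le m\le n-1$.
\end{enumerate}
We use the inequality $c\le2^{c-1}$ for integers $c\ge1$, which is strict for $c\ge3$.

\subsection*{Groups}

\begin{lemma}\label{lem:group}
In case \textup{(A)}, $|S|\le2^{n-1}$, with strict inequality if $n\ge3$.
\end{lemma}

\begin{proof}
Every element of $S$ has a power equal to $\mathrm{id}$, so $S$ is an abelian group of permutations. The $\approx$-classes are its orbits, and all of them are maximal. Let their sizes be $c_1,\dots,c_k$. Each $f\in S$ sends the generator of an orbit into that orbit, so $|S|\le c_1\cdots c_k$ by Lemma~\ref{lem:gen}(a). If $k=1$, this gives $|S|\le n\le2^{n-1}$, strictly for $n\ge3$. If $k\ge2$, it gives $|S|\le\prod_i2^{c_i-1}=2^{n-k}<2^{n-1}$.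
\end{proof}

\subsection*{Monoids whose proper idempotents are constant}

A constant idempotent has one-point image and the single fiber $X$, so it does not cut $X$ into smaller pieces. Instead we count values at generators, separately for permutations and for the other maps. The latter will send the generators into a set $A$ that contains no generator, just as the members of $N_{A,z}$ send $X\setminus A$ into $A$.

\begin{lemma}\label{lem:const}
In case \textup{(B)}, $S$ contains exactly one constant map $c_z$, and every element of $S$ fixes $z$. Let $U$ be the group of permutations in $S$ and $N=S\setminus U$. Let $G$ be a set of generators, let $A$ be the set of points that lie in no maximal class, and put $k=|G|$, $t=|A|$, $p=n-t$. Then $z\in A$, $1\le k\le p$, $f(G)\subseteq A$ for all $f\in N$, and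
\[
|N|\le t^k,\qquad |U|\le 2^{p-k}.
\]
Consequently $|S|\le1+2^{n-2}$ if $t=1$, while for $t\ge2$
\begin{equation}\label{eq:chain}
|S|\le t^k+2^{p-k}\le t^k+t^{\,p-k}\le t^p+1\le\xi(n)+1 .
\end{equation}
\end{lemma}

\begin{proof}
Let $c_z\in S$. By \eqref{eq:const} every element of $S$ fixes $z$, so $c_z$ is the only constant in $S$, and the idempotents of $S$ are $\mathrm{id}$ and $c_z$. Hence each $f\in N$ has a power equal to $c_z$. Since $Sz=\{z\}$, the class of $z$ is $\{z\}$; since $z=c_z(x)\le x$ for all $x$ and $n\ge2$, this class is not maximal. So $z\in A$ and $z\notin G$. Let $C_1,\dots,C_k$ be the maximal classes, with sizes $c_i$ and generators $g_i$. There is at least one of them, and $p=\sum_i c_i\ge k$.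

Let $f\in N$ and $g\in G$, and suppose $f(g)\notin A$. Then $f(g)\approx g$ by Lemma~\ref{lem:gen}(b), so $s(f(g))=g$ for some $s\in S$. The map $sf\in S$ is not injective, so some power of $sf$ is $c_z$. That power fixes $g$, so $g=z$, a contradiction. Thus $f(G)\subseteq A$, and Lemma~\ref{lem:gen}(a) gives $|N|\le t^k$. For $v\in U$ we have $v^{-1}\in S$, so $v(g_i)\approx g_i$, that is, $v(g_i)\in C_i$. Hence $|U|\le\prod_ic_i\le\prod_i2^{c_i-1}=2^{p-k}$.

If $t=1$, then $|S|\le1+2^{n-1-k}\le1+2^{n-2}$. If $t\ge2$, the third inequality in \eqref{eq:chain} is $(t^k-1)(t^{\,p-k}-1)\ge0$, and the last holds because $t^p=t^{\,n-t}$.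
\end{proof}

\subsection*{Cutting along an idempotent}

\begin{lemma}\label{lem:fiber}
Assume that $M(j)\le\Phi(j)$ for $1\le j<n$. Let $e\in S$ be an idempotent of rank $m$ with $2\le m\le n-1$, let $Y$ be its image, and put $r=n-m$. Then every $f\in S$ maps $Y$ into $Y$, the set $S|_Y=\{f|_Y:f\in S\}$ has at most $\Phi(m)$ elements, and for each $\varphi\in S|_Y$ the set $S_\varphi=\{f\in S:f|_Y=\varphi\}$ has at most $\Phi(r+1)$ elements.
\end{lemma}

\begin{proof}
Since $f(e(x))=e(f(x))$, each $f\in S$ maps $Y$ into $Y$. The restrictions to $Y$ commute pairwise and $m<n$, so $|S|_Y|\le M(m)\le\Phi(m)$.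

Fix $\varphi\in S|_Y$ and a set $G$ of generators for $S$. For $y\in Y$ let $B_y=e^{-1}(y)$ be the fiber over $y$; as $e$ fixes $Y$ pointwise, $B_y\cap Y=\{y\}$. For $f\in S_\varphi$ and $x\in X$,
\begin{equation}\label{eq:fiber}
e(f(x))=f(e(x))=\varphi(e(x)),\qquad\text{that is,}\qquad f(x)\in B_{\varphi(e(x))}.
\end{equation}
The values of $f\in S_\varphi$ on $G\cap Y$ are given by $\varphi$, so by Lemma~\ref{lem:gen}(a) the map $f$ is determined by its values on $G\setminus Y$. By \eqref{eq:fiber} the fiber into which a generator is sent does not depend on $f$. Let $F=\{y\in Y:\varphi(y)=y\}$. We sort the generators according to whether their target fiber lies over $F$, and put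
\begin{align*}
W_y&=B_y\cup\{g\in G\setminus Y:\varphi(e(g))=y\}\qquad(y\in F),\\
H&=\{g\in G\setminus Y:\varphi(e(g))\notin F\},\\
T&=\{x\in X\setminus Y: x\notin G,\ e(x)\notin F\},
\end{align*}
with $u=|H|$ and $\tau=|T|$. Any of $F$, $H$, $T$ may be empty. The generators in $W_y$ are handled by induction, together with the invariant fiber $B_y$. The generators in $H$ are the remaining free arguments, and $T$ will supply their values.

\emph{Step 1: the sets $W_y\setminus\{y\}$ $(y\in F)$, $H$ and $T$ partition $X\setminus Y$.} All of them are subsets of $X\setminus Y$. Every $x\in W_y$ satisfies $\varphi(e(x))=y$, because $\varphi(y)=y$; so a point lies in at most one set $W_y$, and a point of $W_y$ is not in $H$. Let $x\in X\setminus Y$. If $e(x)\in F$, then $x\in B_{e(x)}\subseteq W_{e(x)}$ and $x\notin T$. If $e(x)\notin F$ and $x\in G$, then $x\notin T$, and $x$ lies in $W_{\varphi(e(x))}$ or in $H$ according to whether $\varphi(e(x))\in F$ or not. If $e(x)\notin F$ and $x\notin G$, then $x\in T$, and $x$ is neither a generator nor a point of a fiber over $F$, so it lies in no other set. In each case $x$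 lies in exactly one of the sets. Thus
\begin{equation}\label{eq:count}
\tau+u+\sum_{y\in F}(|W_y|-1)=r .
\end{equation}

\emph{Step 2: for $y\in F$ there are at most $\Phi(|W_y|)$ restrictions $f|_{W_y}$ with $f\in S_\varphi$.} Since $\varphi(e(x))=y$ on $W_y$, \eqref{eq:fiber} gives $f(W_y)\subseteq B_y\subseteq W_y$. So the restrictions form a commuting subset of $T(W_y)$. By \eqref{eq:count}, $|W_y|\le r+1=n-m+1$, and this is less than $n$ because $m\ge2$. The hypothesis on $M$ applies.

\emph{Step 3: there are at most $\Phi(1+\tau+u)$ restrictions $f|_H$ with $f\in S_\varphi$.} Let $g\in H$, $y'=\varphi(e(g))\notin F$ and $f\in S_\varphi$. By \eqref{eq:fiber}, $f(g)\in B_{y'}$. If $f(g)=g$, then $e(g)=y'$, so $\varphi(y')=\varphi(e(g))=y'$, contrary to $y'\notin F$. So $f(g)\ne g$, and $f(g)\notin G$ by Lemma~\ref{lem:gen}(b). Either $f(g)=y'$, or $f(g)$ is a point of $X\setminus Y$ outside $G$ lying over $y'\notin F$, that is, a point of $T$. Each $g\in H$ therefore has at most $1+\tau$ possible images, and there are at most $(1+\tau)^u\le\Phi(1+\tau+u)$ restrictions by Lemma~\ref{lem:num}(b).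

\emph{Step 4.} The set $G\setminus Y$ is contained in the union of $H$ and the sets $W_y$, so $f\in S_\varphi$ is determined by $f|_H$ and the maps $f|_{W_y}$. By Steps 2 and 3, Lemma~\ref{lem:product} and \eqref{eq:count},
\[
|S_\varphi|\le\Phi(1+\tau+u)\prod_{y\in F}\Phi(|W_y|)\le\Phi\Bigl(1+\tau+u+\sum_{y\in F}(|W_y|-1)\Bigr)=\Phi(r+1).\qedhere
\]
\end{proof}

The bound works because each of the $r$ points outside $Y$ is spent once: in some $W_y$, as an argument in $H$, or as a value in $T$. This is the reason for adjoining to $B_y$ the generators that are sent into it; counting their images separately would spend the points of $B_y$ twice, as in the count $4\cdot 3$ of Section~\ref{sec:five}.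

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We show $M(n)\le\Phi(n)$ by induction on $n$; the case $n=1$ is $M(1)=\Phi(1)=1$. Let $n\ge2$ and let $S$ be a commutative submonoid of $T(X)$ with $M(n)$ elements. In case (A), $|S|\le2^{n-1}\le\Phi(n)$ by Lemma~\ref{lem:group}. In case (B), Lemma~\ref{lem:const} gives $|S|\le1+2^{n-2}\le2^{n-1}$ or $|S|\le1+\xi(n)$, and both bounds are at most $\Phi(n)$ by Lemma~\ref{lem:num}(a). In case (C), Lemmas~\ref{lem:fiber} and~\ref{lem:product} give
\begin{equation}\label{eq:caseC}
|S|=\sum_{\varphi\in S|_Y}|S_\varphi|\le\Phi(m)\,\Phi(n-m+1)\le\Phi(n).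
\end{equation}
Together with \eqref{eq:lower} and Lemma~\ref{lem:num}(a) this gives $M(n)=\Phi(n)=\max\{2^{n-1},1+\xi(n)\}$ for $n\ge2$, and \eqref{eq:reduction} gives the clique number. A commutative subsemigroup is a commuting set, and a commuting set of size $M(n)$ is a commutative subsemigroup, so the last sentence of the theorem follows.
\end{proof}

\section{The maximum cliques}\label{sec:class}

Part (i) of Theorem~\ref{thm:class} was observed in Section~\ref{sec:intro}. For the other parts we have to find the commutative submonoids $S$ of $T(X)$ with $|S|=\Phi(n)$. For $n\ge7$ they fall under case (B), and for $3\le n\le 6$ under case (C).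

\subsection*{At least seven points}

\begin{proof}[Proof of Theorem~\ref{thm:class}(iii)]
The maximizer $t(n)$ is unique by Lemma~\ref{lem:num}(c). Let $|S|=\Phi(n)=1+\xi(n)>2^{n-1}$. Case (A) is excluded by Lemma~\ref{lem:group}. In case (C) both $m$ and $n-m+1$ are at least $2$ and $m+(n-m+1)-1=n\ge7$, so the last inequality in \eqref{eq:caseC} is strict by Lemma~\ref{lem:product}; this case is excluded too. So we are in case (B), and we use the notation of Lemma~\ref{lem:const}. If $t=1$, then $|S|\le1+2^{n-2}\le2^{n-1}$, which is impossible. Hence $t\ge2$ and equality holds throughout \eqref{eq:chain}. The last equality gives $t=t(n)$, so $p=n-t\ge2$ by Lemma~\ref{lem:num}(c). The third gives $(t^k-1)(t^{\,p-k}-1)=0$, so $k=p$ since $t\ge2$ and $k\ge1$. Thus every maximal class is a single point, $X\setminus A=G$, $U=\{\mathrm{id}\}$ and $|N|=t^k$. By Lemma~\ref{lem:gen}(a) the restriction $f\mapsto f|_G$ is injective on $N$, so every map $G\to A$ is the restriction of an element of $N$.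

It remains to show that $f(A)=\{z\}$ for $f\in N$. The abundance of maps in $N$ lets us compute $f$ on $A$: if $a\in A$, $g\in G$ and $h\in N$ satisfy $h(g)=a$, then
\begin{equation}\label{eq:fa}
f(a)=f(h(g))=h(f(g)).
\end{equation}
Suppose first that $f(g)=z$ for some $g\in G$. For each $a\in A$ choose $h\in N$ with $h(g)=a$; then \eqref{eq:fa} gives $f(a)=h(z)=z$. Now let $f\in N$ and $a\in A$ be arbitrary. Since $k\ge2$, there are distinct $g,g'\in G$ and $h\in N$ with $h(g)=a$ and $h(g')=z$. By the first case $h(A)=\{z\}$, and $f(g)\in A$, so \eqref{eq:fa} gives $f(a)=z$.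

Hence $N\subseteq N_{A,z}$, and both sets have $t^{\,n-t}$ elements, so $S\setminus\{\mathrm{id}\}=N_{A,z}$. Conversely, each $N_{A,z}$ with $|A|=t(n)$ is a clique of size $\xi(n)$. The pair $(A,z)$ can be read off from $N_{A,z}$: as $A\ne X$, the union of the images of the members is $A$, and every product of two members is $c_z$. So there are as many maximum cliques as pairs $(A,z)$, namely $t\binom nt$.
\end{proof}

\begin{remark}
The second generator $g'$ is needed. Let $X=\{g,a,b,z\}$, let $f$ map $g\mapsto a\mapsto b\mapsto z\mapsto z$, and let $S=\{\mathrm{id},f,f^2,f^3\}$. This is case (B) with $G=\{g\}$ and $A=\{a,b,z\}$, and every map $G\to A$ is the restriction of one of $f,f^2,f^3$; but $f(a)=b\ne z$.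
\end{remark}

\subsection*{At most six points}

Here $\Phi(j)=2^{j-1}$ for all $j\le n$, the inequality of Lemma~\ref{lem:product} is an equality, and case (C) cannot be excluded by counting. We argue by induction, and the transposition on two points has to be carried along as an exception.

\begin{proposition}\label{prop:small}
Let $1\le n\le6$ and let $S\subseteq T(X)$ be a commuting set with $2^{n-1}$ elements. Then $S=E_z$ for some $z\in X$, or $n=2$ and $S$ is the group of permutations of $X$.
\end{proposition}

\begin{proof}
For $n=1$, $S=\{\mathrm{id}\}=E_z$. For $n=2$, $S$ consists of $\mathrm{id}$ and one vertex of the commuting graph, so $S$ is the group or $S=\{\mathrm{id},c_z\}=E_z$. Let $3\le n\le6$ and assume the statement for smaller sets. Since $|S|=M(n)$, the set $S$ is a commutative submonoid. Case (A) is excluded by Lemma~\ref{lem:group}. Case (B) is excluded by Lemma~\ref{lem:const}, because $1+2^{n-2}<2^{n-1}$ for $n\ge3$ and $1+\xi(n)<2^{n-1}$ by Lemma~\ref{lem:num}(a). So case (C) holds; let $e,m,r,Y,B_y$ be as in Lemma~\ref{lem:fiber} and its proof. Since $\Phi(m)\Phi(r+1)=2^{m-1}2^r=2^{n-1}$,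 equality in \eqref{eq:caseC} forces
\begin{equation}\label{eq:equal}
|S|_Y|=2^{m-1},\qquad |S_\varphi|=2^r\ \text{ for every }\varphi\in S|_Y .
\end{equation}
We first determine $S_\varphi$ for $\varphi=\mathrm{id}_Y$, where all fibers are invariant and induction applies. This produces maps that move a single point, and commuting with them restricts all of $S$.

\emph{Step 1: the maps that fix $Y$.} Let $R=S_{\mathrm{id}_Y}$. By \eqref{eq:fiber} each fiber $B_y$ is invariant under $R$. The fibers partition $X$, so $\sum_y(|B_y|-1)=r$ and $|B_y|\le r+1<n$. Let $R_y$ be the commuting set of restrictions of $R$ to $B_y$. A map in $R$ is determined by its restrictions, so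
\[
2^r=|R|\le\prod_{y\in Y}|R_y|\le\prod_{y\in Y}2^{|B_y|-1}=2^r .
\]
Hence $|R_y|=2^{|B_y|-1}$ for each $y$, and every choice of one restriction from each $R_y$ comes from an element of $R$. All maps in $R_y$ fix $y$, so $R_y$ contains no transposition of a two-point fiber, and by induction $R_y$ is the monoid $E_w$ on $B_y$ for some $w\in B_y$. It contains the constant map with value $w$, which must fix $y$, so $w=y$. Therefore $R$ consists of all maps that fix $Y$ pointwise and send each $x\in X\setminus Y$ to $x$ or to $e(x)$. In particular, for each $x\in X\setminus Y$ the monoid $S$ contains the map $d_x$ that sends $x$ to $e(x)$ and fixes all other points.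

\emph{Step 2: two values at each point outside $Y$.} Let $\varphi\in S|_Y$, $f\in S_\varphi$ and $x\in X\setminus Y$. Then
\[
d_x(f(x))=f(d_x(x))=f(e(x))=\varphi(e(x)).
\]
If $f(x)\ne x$, the left side is $f(x)$, so $f(x)=\varphi(e(x))$. If $f(x)=x$, the left side is $e(x)$, so $\varphi(e(x))=e(x)$. Thus $f(x)\in\{x,\varphi(e(x))\}$ at each of the $r$ points $x\in X\setminus Y$. By \eqref{eq:equal} there are $2^r$ maps in $S_\varphi$, so all combinations of these values occur, and for each such $x$ some $f\in S_\varphi$ fixes $x$. We conclude that
\begin{equation}\label{eq:fix}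
\varphi(e(x))=e(x)\quad\text{for all }\varphi\in S|_Y\text{ and }x\in X\setminus Y .
\end{equation}

\emph{Step 3: conclusion.} By \eqref{eq:equal} and induction, $S|_Y$ is the monoid $E_z$ on $Y$ for some $z\in Y$, or $m=2$ and $S|_Y$ contains the transposition of $Y$. The transposition fixes no point and $X\setminus Y\ne\emptyset$, so \eqref{eq:fix} excludes the second possibility. Taking for $\varphi$ the constant map on $Y$ with value $z$ in \eqref{eq:fix}, we get $e(x)=z$ for all $x\in X\setminus Y$. By Step 2 and \eqref{eq:fix}, every $f\in S$ satisfies $f(x)\in\{x,z\}$ for $x\in X\setminus Y$, and this also holds for $x\in Y$ by the form of $S|_Y$. So $S\subseteq E_z$, and both sets have $2^{n-1}$ elements.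
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}(ii)]
For $3\le n\le 6$ we have $M(n)=2^{n-1}$, so by Proposition~\ref{prop:small} the commuting sets of size $M(n)$ are exactly the sets $E_z$. All maps in $E_z$ fix $z$, so $c_z$ is the only constant map in $E_z$. The $n$ sets $E_z\setminus\{\mathrm{id}\}$ are therefore distinct.
\end{proof}

\section{Partial transformations}\label{sec:pt}

A \emph{partial transformation} on $X$ is a map $f$ from a subset $\operatorname{dom}f\subseteq X$ into $X$; the empty map $\emptyset$ is allowed. The product $fg$ is defined at $x$ exactly when $x\in\operatorname{dom}g$ and $g(x)\in\operatorname{dom}f$, and then $(fg)(x)=f(g(x))$. With this product the partial transformations form the semigroup $PT(X)$, which contains $T(X)$ and is therefore non-commutative for $n\ge2$.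

\begin{proof}[Proof of Corollary~\ref{cor:pt}]
Let $z\notin X$ and $X'=X\cup\{z\}$; the new point stands for ``undefined''. For $f\in PT(X)$ let $f'\in T(X')$ agree with $f$ on $\operatorname{dom}f$ and send all other points of $X'$ to $z$. Then $f\mapsto f'$ is a bijection from $PT(X)$ onto the set of maps in $T(X')$ that fix $z$. Moreover $(fg)'=f'g'$, because both sides send $x$ to $f(g(x))$ if $fg$ is defined at $x$, and to $z$ otherwise. So a commuting subset of $PT(X)$ has at most $M(n+1)=\Phi(n+1)$ elements. This bound is attained, since the monoids $E_z$ and $N_{A,z}\cup\{\mathrm{id}\}$ on $X'$ consist of maps that fix $z$, and the largest of them has $\Phi(n+1)$ elements by Lemma~\ref{lem:num}(a).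

The center of $PT(X)$ is $\{\mathrm{id},\emptyset\}$. Both maps are central, as $\emptyset f=f\emptyset=\emptyset$ for all $f$. Let $f\ne\emptyset$ be central and let $x\in\operatorname{dom}f$. Then $fc_x=c_{f(x)}$ has domain $X$, while $c_xf$ is the constant map with value $x$ on $\operatorname{dom}f$. Equality gives $\operatorname{dom}f=X$ and $f(x)=x$. The argument now applies to every $x\in X$, so $f=\mathrm{id}$.

Adding the two central elements to a clique of $\mathcal G(PT(X))$ gives a commuting set, and deleting them from a commuting set gives a clique. Hence $\omega(\mathcal G(PT(X)))=\Phi(n+1)-2$.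
\end{proof}

\begin{thebibliography}{1}

\bibitem{ABK}
Jo\~ao Ara\'ujo, Wolfram Bentz and Janusz Konieczny,
\emph{The Commuting Graph of the Symmetric Inverse Semigroup},
arXiv:1205.1664 (2012).

\end{thebibliography}
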